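# Level counts of conditioned Galton–Watson trees and the local time of the Brownian excursion

## 1. Uniform plane trees, where the contour walk is a random walk

### 1.1. Counting vertices at a given height

Let $t$ be a rooted plane tree with $n+1$ vertices, listed as $v_0,\dots,v_n$ in depth-first (lexicographic) order. Its height function is $H_i=|v_i|$, the graph distance from the root to $v_i$, for $0\le i\le n$. Its contour function $C(s)$, $0\le s\le 2n$, is the height of the walker at step $s$ of the contour walk, which starts and ends at the root and traverses each of the $n$ edges twice.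

**Definition (level counts).** For $f:\{0,\dots,m\}\to\mathbb Z$, $0\le k\le m$ and $h\in\mathbb Z$ let
$$L(f;k,h)=\#\{0\le i\le k:\ f(i)=h\},$$
and extend $L(f;\cdot,\cdot)$ to a continuous function on $[0,m]\times\mathbb R$ by bilinear interpolation on each unit square with integer corners.

An interpolated value is a convex combination of the values at the corners of its square. So the extension is nondecreasing in its first variable, and for integer $k$ it equals $L(f;k,x)=\sum_hL(f;k,h)(1-|x-h|)^+$.

There are two trees with $n=2$. For the path, $H=(0,1,2)$ and $C=(0,1,2,1,0)$. The full level counts at heights $0,1,2$ are $1,1,1$ for $H$ and $2,2,1$ for $C$. For the cherry, $H=(0,1,1)$ and $C=(0,1,0,1,0)$. The counts at heights $0,1$ are $1,2$ for $H$ and $3,2$ for $C$. In both trees the contour count at $h$ is the height count at $h$ plus the height count at $h+1$. This is where a factor $2$ will come from.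

A typical large critical tree with $n$ edges has height of order $\sqrt n$, so a typical level should contain of order $\sqrt n$ vertices. We ask whether the number of vertices at height about $y\sqrt n$ among the first $nt$ vertices, divided by $\sqrt n$, converges in law as a random continuous function of the pair $(t,y)$. The candidate limit is a local time.

**Definition (local time).** For continuous $f:[0,1]\to\mathbb R$, let $\eta(f;t,y)$ be the jointly continuous function on $[0,1]\times\mathbb R$, when it exists, such that $\int_0^tg(f(s))\,ds=\int_{\mathbb R} g(y)\,\eta(f;t,y)\,dy$ for all $t\in[0,1]$ and all bounded measurable $g$.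

Existence needs a rough path. For $f(s)=s$ the occupation density at time $t$ is $\mathbf 1_{[0,t]}(y)$, which is not continuous in $y$. For a constant multiple of the standard Brownian excursion $\mathbf e$, the local time exists almost surely, and we take this as known. Testing against $g\ge0$ and using continuity, one sees that $\eta(f;0,\cdot)=0$, that $\eta(f;t,y)$ is nondecreasing in $t$, and that it vanishes for $y$ outside the range of $f$. Hence it has compact support.

We write $C_0(E)$, with $E=\mathbb R$ or $[0,1]\times\mathbb R$, for the continuous functions on $E$ vanishing at infinity, with the uniform norm. The space $C([0,1]\times\mathbb R)$ carries locally uniform convergence. For a function $g$, $\omega_g$ is its modulus of continuity. A lattice modulus bound passes to interpolations. Indeed, if $|x-x'|\le\delta\sqrt n$, the corners of the cells containing $x$ and $x'$ differ by at most $\delta\sqrt n+2$, which is at most $2\delta\sqrt n$ once $\delta\sqrt n\ge2$.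

### 1.2. Łukasiewicz paths and the cycle lemma

Let $c(u)$ be the number of children of $u$. The Łukasiewicz path of a tree with $N=n+1$ vertices is $S_k=\sum_{i<k}(c(v_i)-1)$, $0\le k\le N$. Recall that trees with $N$ vertices correspond bijectively to sequences $(x_1,\dots,x_N)$ of integers $\ge-1$ with sum $-1$ whose partial sums are $\ge0$ before time $N$. Call these Łukasiewicz sequences. The cherry gives $(1,-1,-1)$.

**Cycle lemma.** Let $x_1,\dots,x_N\ge-1$ be integers with sum $-1$ and partial sums $s_j$. The $N$ cyclic shifts of $(x_1,\dots,x_N)$ are distinct and exactly one is a Łukasiewicz sequence, namely the one that starts after the first time $\rho$ at which $s$ attains $\min_{1\le j\le N}s_j$.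

*Proof.* Extend $s$ by $s_{j+N}=s_j-1$. The shift starting after $i\in\{1,\dots,N\}$ is Łukasiewicz if and only if $s_{i+j}\ge s_i$ for $0\le j<N$. That is, $s_j\ge s_i$ for $i<j\le N$, and $s_j-1\ge s_i$, i.e. $s_j>s_i$, for $1\le j<i$. This says exactly that $i=\rho$. If two different shifts of the sequence coincided, then the shift at $\rho$ would coincide with the shift at another index, which would then be Łukasiewicz too, a contradiction. $\square$

Let $X_1,\dots,X_N$ be i.i.d. copies of $\xi-1$ conditioned on $\sum X_i=-1$. Each Łukasiewicz sequence arises from exactly $N$ sequences, its distinct shifts, and all have the same weight $\prod_i\mathbb P(X=x_i)$. So the shift of $(X_i)$ starting after $\rho$ has the law of $(c(v_i)-1)_{0\le i\le n}$ in the Galton–Watson (GW) tree $T_\xi$ conditioned to have $N$ vertices.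

### 1.3. The geometric offspring law

Let $\mathbb P(\xi=k)=2^{-k-1}$. Then $\mathbb E\xi=1$ and $\operatorname{Var}\xi=\sigma^2=2$. A tree with $n+1$ vertices has probability $\prod_w2^{-c(w)-1}=2^{-(2n+1)}$, so the conditioned tree is uniform and $C$ is a uniform Dyck path of length $2n$.

**Proposition 1.** For the geometric law, $\ell_n^C(t,y)=n^{-1/2}L(C;2nt,y\sqrt n)$ converges in law in $C_0([0,1]\times\mathbb R)$ to $2\,\eta(\sqrt2\,\mathbf e;t,y)$.

In this subsection $R$ is simple random walk on $\mathbb Z$ from $0$, and $\Gamma,c>0$ are absolute constants that may change from line to line.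

**Step 1: regularity in space for the free walk.** The aim is that, for every $\varepsilon>0$,
$$\lim_{\delta\to0}\limsup_{N\to\infty}\mathbb P\Big(\sup_{k\le N}\ \sup_{|h-h'|\le\delta\sqrt N}|L(R;k,h)-L(R;k,h')|>\varepsilon\sqrt N\Big)=0.\tag{1}$$
Put $\Lambda(k,h)=\#\{0\le i<k:R_i=h\}$, which differs from $L(R;k,h)$ by at most $1$. With $\operatorname{sgn}(0)=0$,
$$|R_{i+1}-h|-|R_i-h|=\operatorname{sgn}(R_i-h)(R_{i+1}-R_i)+\mathbf 1_{\{R_i=h\}}.$$
Summing gives the discrete Tanaka formula
$$\Lambda(k,h)=|R_k-h|-|h|-M^h_k,\qquad M_k^h=\sum_{i<k}\operatorname{sgn}(R_i-h)(R_{i+1}-R_i),$$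
where $M^h$ is a martingale. In particular $\Lambda(N,j)\le|R_N|+|M^j_N|$, so $\mathbb E\Lambda(N,j)^2\le4N$.

Let $h<h'$. The increments of $M^h-M^{h'}$ are at most $2\cdot\mathbf 1_{\{h\le R_i\le h'\}}$ in absolute value. By the Burkholder–Davis–Gundy inequality and then Minkowski's inequality,
$$\mathbb E\max_{k\le N}|M^h_k-M_k^{h'}|^4\le\Gamma\,\mathbb E\Big(\sum_{j=h}^{h'}\Lambda(N,j)\Big)^2\le\Gamma(h'-h+1)^2N\le\Gamma(h'-h)^2N.$$

Now chain. Fix $a\in\mathbb Z$ and $p\ge0$. For $0\le j\le2^p$ put $j_r=2^r\lfloor j/2^r\rfloor$. Then $j_0=j$, $j_p\in\{0,2^p\}$ and $j_{r-1}-j_r\in\{0,2^{r-1}\}$. So $\max_k|M_k^{a+j}-M_k^a|\le\sum_{r=0}^p\chi_r$, where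
$$\chi_r=\max_{0\le i<2^{p-r}}\max_{k\le N}|M_k^{a+(i+1)2^r}-M_k^{a+i2^r}|,\qquad\mathbb E\chi_r^4\le2^{p-r}\,\Gamma\,2^{2r}N.$$
Summing the $L^4$ norms, which are at most $(\Gamma N)^{1/4}2^{(p+r)/4}$, we get
$$\mathbb E\max_{0\le j\le2^p}\max_{k\le N}|M_k^{a+j}-M^a_k|^4\le\Gamma\,2^{2p}N.$$

Fix $A\ge1$, $\delta\in(0,1)$, and take $N$ large and $p$ with $\delta\sqrt N\le2^p<2\delta\sqrt N$. At most $6A/\delta$ blocks $[a,a+2^p]$ with $a\in2^p\mathbb Z$ meet $[-2A\sqrt N,2A\sqrt N]$. By Markov's inequality, the probability that $\max_{k\le N}|M_k^{a+j}-M_k^a|>\varepsilon\sqrt N$ for some such block and some $0\le j\le2^p$ is at most $\frac{6A}\delta\cdot\Gamma\frac{\delta^2N^2}{\varepsilon^4N^2}=\Gamma A\delta/\varepsilon^4$. Also $\mathbb P(\max_{k\le N}|R_k|>A\sqrt N)\le A^{-2}$.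

Off these two events let $|h-h'|\le\delta\sqrt N$. If $|h|$ and $|h'|$ both exceed $A\sqrt N$, then $\Lambda(k,h)=\Lambda(k,h')=0$ for $k\le N$. Otherwise $h,h'$ lie in the same or in adjacent blocks among those considered, so $|M_k^h-M_k^{h'}|\le3\varepsilon\sqrt N$, and Tanaka's formula gives $|\Lambda(k,h)-\Lambda(k,h')|\le(3\varepsilon+2\delta)\sqrt N$. Let $N\to\infty$, $\delta\to0$, $A\to\infty$, to get (1).

**Step 2: from the free walk to the bridge.** The aim is to condition on the endpoint. Let $N=2n+1$, let $\beta$ be uniform among $\pm1$ paths of length $N$ from $0$ to $-1$, let $m=n+1$ and $q_j(x)=\mathbb P(R_j=x)$. For a set $E$ of paths of length $m$,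
$$\mathbb P(\beta|_{[0,m]}\in E)=\mathbb E\Big[\mathbf 1_{\{R|_{[0,m]}\in E\}}\frac{q_n(-1-R_m)}{q_{2n+1}(-1)}\Big]\le\Gamma\,\mathbb P(R|_{[0,m]}\in E),$$
since $\sup_xq_n(x)\le\Gamma n^{-1/2}$ and $q_{2n+1}(-1)\ge cn^{-1/2}$ by Stirling's formula. So the analogue of (1) with $k\le m$ holds for $\beta$. The reversed path $\beta'_j=\beta_N-\beta_{N-j}=-1-\beta_{N-j}$ has the law of $\beta$, and for $m<k\le N$,
$$L(\beta;k,h)=L(\beta;m,h)+L(\beta';n-1,-1-h)-L(\beta';N-k-1,-1-h),$$
with $L(\cdot\,;-1,\cdot)=0$. All counts on the right are over first halves, so the analogue of (1) holds for $\beta$ with all $k\le N$.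

**Step 3: from the bridge to the Dyck path.** The aim is to transfer the bound to $C$. A Dyck path of length $2n$ followed by a down-step is a Łukasiewicz sequence with steps $\pm1$. By the cycle lemma we may take $C_i=\beta_{\rho+i}-\beta_\rho$ for $0\le i\le N-\rho$ and $C_i=\beta_{i-(N-\rho)}-1-\beta_\rho$ for $N-\rho<i\le2n$. Hence
$$L(C;s,h)=L(\beta;(\rho+s)\wedge N,h+\beta_\rho)-L(\beta;\rho-1,h+\beta_\rho)+\big[L(\beta;k',h+1+\beta_\rho)-L(\beta;0,h+1+\beta_\rho)\big],$$
where $k'=(s-N+\rho)^+$. So the spatial modulus of $L(C;s,\cdot)$, uniformly in $s$, is at most $3$ times that of $\beta$ plus $1$, and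
$$\lim_{\delta\to0}\limsup_n\mathbb P\Big(\sup_{s\le2n}\ \sup_{|h-h'|\le\delta\sqrt n}|L(C;s,h)-L(C;s,h')|>\varepsilon\sqrt n\Big)=0.\tag{2}$$

**Step 4: regularity in time, and tightness.** The aim is to deduce the time modulus from the space modulus. Let $s\le s'$ and $f(h)=L(C;s',h)-L(C;s,h)\ge0$, so that $\sum_hf(h)=s'-s$. Suppose the supremum in (2) is at most $\varepsilon\sqrt n/4$. If $f(h)>\varepsilon\sqrt n$, then $f\ge\varepsilon\sqrt n/2$ on $\{h,\dots,h+\lfloor\delta\sqrt n\rfloor\}$, so $s'-s\ge\varepsilon\delta n/2$. Thus $s'-s<\varepsilon\delta n/2$ forces $f\le\varepsilon\sqrt n$ everywhere. Together with (2) this controls the modulus of continuity of $\ell_n^C$ on $[0,1]\times\mathbb R$. By Step 5, $\max C/\sqrt n$ is tight. So with probability close to one $\ell_n^C$ vanishes for $y\notin[-1,B+1]$, and the modulus then also bounds it uniformly. By Arzelà–Ascoli, $(\ell_n^C)$ is tight in $C_0([0,1]\times\mathbb R)$.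

**Step 5: identification.** The aim is to show that every subsequential limit is $2\eta(\sqrt2\,\mathbf e;\cdot,\cdot)$. The Dyck path with its final down-step is the Łukasiewicz path of a GW tree with offspring law $\frac12\delta_0+\frac12\delta_2$ (mean $1$, variance $1$) conditioned on $2n+1$ vertices, because this law gives all such trees equal weight. Proposition 8 below, whose proof is independent of this section, says that $x_n(u)=(2n)^{-1/2}S_{\lfloor(2n+1)u\rfloor}$ converges in law to $\mathbf e$ in $D[0,1]$. Here $S_i=C_i$ for $i\le2n$, so $\max C/\sqrt n$ is tight.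

Let $g$ be continuous with compact support. The kernel $(1-|y\sqrt n-h|)^+$ has integral $n^{-1/2}$ in $y$ and lives on $|y-h/\sqrt n|\le n^{-1/2}$. Replacing $2nt$ by $\lfloor2nt\rfloor$ changes $\int g\,\ell_n^C(t,\cdot)$ by at most $\|g\|_\infty/n$. Hence for each $t$
$$\int g(y)\ell_n^C(t,y)\,dy=\frac1n\sum_{i\le2nt}g(C_i/\sqrt n)+o(1)=2\int_0^tg(\sqrt2\,x_n(u))\,du+o(1)$$
with deterministic errors. If $(\mathbf e,\lambda)$ is a subsequential limit in law of $(x_n,\ell_n^C)$, then $\int g(y)\lambda(t,y)dy=2\int_0^tg(\sqrt2\,\mathbf e(u))du$ almost surely, for all rational $t$ and all tent functions $g(y)=(1-|y-a|/b)^+$ with rational $a$ and rational $b>0$. Both $\lambda(t,\cdot)$ and $2\eta(\sqrt2\,\mathbf e;t,\cdot)$ are continuous. Dividing by $b$ and letting $b\to0$ shows that they agree at rational $a$, hence everywhere. $\square$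

## 2. A general offspring law

From now on $\xi$ is any random variable with values in $\{0,1,2,\dots\}$, $\mathbb E\xi=1$ and $0<\sigma^2=\operatorname{Var}\xi<\infty$. Write $p_k=\mathbb P(\xi=k)$ and $v=\mathbb E\xi^2=\sigma^2+1$. Let $T_n$ be $T_\xi$ conditioned on $|T_\xi|=n+1$. Write $H=H_n^\xi$ and $C=C_n^\xi$ for its height and contour functions, $S$ for its Łukasiewicz path, $S^n(t)=n^{-1/2}S_{\lfloor(n+1)t\rfloor}$, $\eta(t,y)=\eta(2\mathbf e/\sigma;t,y)$ and
$$\ell_n(t,y)=n^{-1/2}L(H;nt,y\sqrt n),\qquad\ell_n^C(t,y)=n^{-1/2}L(C;2nt,y\sqrt n).$$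
All limits are along $n$ with $\mathbb P(|T_\xi|=n+1)>0$. The following question is taken from Grégory Miermont and Sanchayan Sen, "On breadth-first constructions of scaling limits of random graphs and random unicellular maps", arXiv:1908.04403 (2019): prove or disprove that $\ell_n\to\eta$ and $\ell_n^C\to2\eta$ in law in $C([0,1]\times\mathbb R)$. The statement is true.

**Theorem A.** $(S^n,\ell_n,\ell_n^C)\to(\sigma\mathbf e,\eta,2\eta)$ in law in $D[0,1]\times C_0([0,1]\times\mathbb R)^2$. In particular the two convergences asked for hold, jointly.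

The method also decides when weighted level counts converge. For $f:\mathbb Z_+\to\mathbb R$ let $L^f(k,h)=\sum_{i\le k,\,H_i=h}f(c(v_i))$, extended by bilinear interpolation, and $\ell_n^f(t,y)=n^{-1/2}L^f(nt,y\sqrt n)$. For $f=1$ this is $\ell_n$. For $f=\mathbf 1_{\{0\}}$ it counts leaves.

**Theorem B.** For $\xi$ as above and any $f:\mathbb Z_+\to\mathbb R$ the following are equivalent:

1. $x^2\,\mathbb P(|f(\xi)|>x)\to0$ as $x\to\infty$;
2. $\mathbb E|f(\xi)|<\infty$ and $n^{-1/2}\sup_{k\le n,\,h\in\mathbb Z}|L^f(k,h)-\mathbb Ef(\xi)\,L(H;k,h)|\to0$ in probability;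
3. $\mathbb E|f(\xi)|<\infty$ and $\ell_n^f\to\mathbb Ef(\xi)\,\eta$ in law in $C([0,1]\times\mathbb R)$;
4. $(\ell_n^f)_n$ is tight in $C([0,1]\times\mathbb R)$.

For instance, condition 1 holds whenever $f(j)=O(1+j)$, since $\mathbb E\xi^2<\infty$.

What changes when $\xi$ is not geometric? The proof of Proposition 1 used that $C$ is a simple random walk conditioned on an event. The Tanaka identity is deterministic and still holds for $C$, but the sum $\sum\operatorname{sgn}(C_i-h)(C_{i+1}-C_i)$ is no longer a martingale in disguise. Take $\xi\in\{0,2\}$: when the contour walk comes back to a vertex from its first child, the next step is up with probability one, and when it comes back from the second child it is down or the walk has ended. So the next step depends on the past, not only on the height. The walk that does survive is the Łukasiewicz path, but its level counts are not those of $H$.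

One might hope that convergence of the path $H/\sqrt n$ to $2\mathbf e/\sigma$ is enough. As in Step 5 it gives the limit of $\int g\,\ell_n(t,\cdot)$ for continuous $g$. It gives nothing pointwise. If $f$ is an integer-valued path and $\tilde f=2\lfloor f/2\rfloor$, then $\|f-\tilde f\|_\infty\le1$, so $f/\sqrt n$ and $\tilde f/\sqrt n$ have the same limits. Yet $L(\tilde f;k,h)=0$ for odd $h$, while $L(\tilde f;k,2j)=L(f;k,2j)+L(f;k,2j+1)$. What is missing is regularity in $y$.

The plan is as follows. Stop the exploration not at a fixed index but at a uniformly random vertex $V$. The tree seen from $V$ is a spine with independent GW trees attached, and the vertices explored before $V$, counted height by height, form a critical branching process with immigration, up to the spine. Its regularity can be proved by martingale methods (Section 5). The conditioning on size costs only a bounded factor (Section 4). Uniform vertices are dense in the exploration and level counts are monotone in $t$, so this suffices for all $t$ (Section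 8).

From here on $\Gamma,c>0$ denote constants depending only on the law of $\xi$, which may change from line to line.

## 3. The size of a Galton–Watson forest

Here $S_m$ also denotes a sum of $m$ i.i.d. copies of $X=\xi-1\ge-1$. Since $\mathbb E\xi=1$ and $\sigma^2>0$, we have $p_0>0$, so the lattice span of $X$ is $d=\gcd\{k:p_k>0\}$. We recall two classical facts.

**Gnedenko's local limit theorem (LLT).** Uniformly in $x\in-m+d\mathbb Z$, $\ \mathbb P(S_m=x)=\frac d{\sigma\sqrt{2\pi m}}e^{-x^2/(2\sigma^2m)}+o(m^{-1/2})$.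

**Kemperman–Dwass formula.** If $T_1,\dots,T_j$ are i.i.d. GW trees, then $\mathbb P(|T_1|+\dots+|T_j|=m)=\frac jm\mathbb P(S_m=-j)$ for $j,m\ge1$.

The LLT gives
$$\sup_x\mathbb P(S_m=x)\le\Gamma m^{-1/2}\qquad(m\ge1).\tag{3}$$
By Kemperman–Dwass, $(n+1)\mathbb P(|T_\xi|=n+1)=\mathbb P(S_{n+1}=-1)$. This can be positive only if $d\mid n$, and by the LLT
$$\mathbb P(S_{n+1}=-1)\ge c\,n^{-1/2}\qquad\text{for all large }n\text{ with }d\mid n.\tag{4}$$

**Lemma 2.** For $j\ge1$, $\ \sup_{m\ge1}\mathbb P(|T_1|+\dots+|T_j|=m)\le\Gamma/j^2$.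

*Proof.* We need a Gaussian bound on the lower tail of $S_m$. Since $e^w\le1+w+w^2$ for $w\le1$ and $-\lambda X\le\lambda\le1$ for $\lambda\in[0,1]$, we have $\mathbb Ee^{-\lambda X}\le1+\lambda^2\sigma^2\le e^{\lambda^2\sigma^2}$. Let $s=\max(\sigma^2,\frac12)$. For $0\le x\le m$ take $\lambda=x/(2sm)\le1$. Then
$$\mathbb P(S_m\le-x)\le e^{-\lambda x+m\lambda^2s}=e^{-x^2/(4sm)},$$
and for $x>m$ the left side is $0$.

Let $m\ge2$ and suppose $S_m=-j$. Split the walk at $\lfloor m/2\rfloor$. One of the two parts has increment at most $-j/2$, with probability at most $e^{-j^2/(16sm)}$. Given this part, the increment of the other, whose length is at least $m/3$, is prescribed, which costs at most $\Gamma m^{-1/2}$ by (3). So $\mathbb P(S_m=-j)\le\Gamma m^{-1/2}e^{-cj^2/m}$. For $m=1$ only $j=1$ is possible and the bound is trivial. Hence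
$$\frac jm\,\mathbb P(S_m=-j)\le\Gamma j^{-2}\Big(\frac{j^2}m\Big)^{3/2}e^{-cj^2/m}\le\Gamma j^{-2}.\qquad\square$$

## 4. A uniform vertex, its spine, and the price of conditioning

**Definition (pointed tree).** For $h\ge0$ let $\widehat{\mathbb P}^{(h)}$ be the law of the following random pointed plane tree $(\hat T,u_h)$. There is a spine $u_0=\text{root},u_1,\dots,u_h$. Independently, $u_0,\dots,u_{h-1}$ have offspring law $\mathbb P(\hat\xi=k)=kp_k$, and $u_{i+1}$ is a uniform child of $u_i$. All other vertices, including $u_h$, have offspring law $\xi$.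

This tree is a.s. finite, because critical GW trees are. For a finite plane tree $t$ and $u\in t$ with $|u|=h$, each spine vertex with $k$ children contributes $kp_k\cdot\frac1k=p_k$, so $\widehat{\mathbb P}^{(h)}((t,u))=\prod_{w\in t}p_{c(w)}=\mathbb P(T_\xi=t)$. Let $V$ be a uniform vertex of $T_n$. Dividing by $(n+1)\mathbb P(|T_\xi|=n+1)=\mathbb P(S_{n+1}=-1)$, we get for any $\Phi\ge0$
$$\mathbb E\,\Phi(T_n,V)=\frac1{\mathbb P(S_{n+1}=-1)}\sum_{h\ge0}\widehat{\mathbb E}^{(h)}\big[\Phi\,;\,|\hat T|=n+1\big].\tag{5}$$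
As a check with $n=2$, $\Phi=1$ and the geometric law: two trees with three vertices each, of weight $2^{-5}$, give the sum $6/32=3/16$. And $\mathbb P(S_3=-1)=3\,\mathbb P(|T_\xi|=3)=3\cdot2/32=3/16$.

Let $G_i,G_i'$ ($1\le i\le h$) be the numbers of siblings of $u_i$ to its left and to its right. The pairs are i.i.d. with $\mathbb P(G=a,G'=b)=p_{a+b+1}$, and
$$\mathbb EG=\mathbb EG'=\sum_kkp_k\frac{k-1}2=\frac{\mathbb E\xi(\xi-1)}2=\frac{\sigma^2}2.$$
For $\xi\in\{0,2\}$ the pair is $(1,0)$ or $(0,1)$ with probability $\frac12$ each. For the geometric law $G$ and $G'$ are independent with law $\xi$.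

Let $N'=\sum_{i\le h}G_i'$ and $c_0=\sigma^2/4$. The derivative of $\lambda\mapsto\mathbb Ee^{-\lambda G'}$ at $0$ is $-\sigma^2/2$, so some $\lambda>0$ satisfies $\mathbb Ee^{-\lambda G'}\le1-\frac38\lambda\sigma^2\le e^{-3\lambda\sigma^2/8}$. By Markov's inequality, with $c_1=\lambda\sigma^2/8$,
$$\widehat{\mathbb P}^{(h)}(N'<c_0h)\le e^{\lambda\sigma^2h/4}e^{-3\lambda\sigma^2h/8}=e^{-c_1h}.\tag{6}$$

**Definition (left and right).** The left vertices are those in the subtrees rooted at left siblings of $u_1,\dots,u_h$. Let $Y_r$ be the number of left vertices at height $r$, with $Y_r=0$ for $r\le0$. Right vertices and $Y'_r$ are defined similarly. Let $\mathcal D$ be the subtree of descendants of $u_h$, including $u_h$, and $\mathcal D_r$ its number of vertices at height $r$ in the whole tree. Let $\mathcal G$ be the $\sigma$-field generated by $h$, all $(G_i,G_i')$, all left subtrees, and $\mathcal D$.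

In the cherry pointed at its second leaf, $h=1$, $(G_1,G'_1)=(1,0)$, $Y_1=1$, $Y'=0$ and $|\mathcal D|=1$.

What $\mathcal G$ leaves out is the right subtrees. Given $\mathcal G$ they are $N'$ i.i.d. GW trees, and $|\hat T|$ is the sum of their sizes plus a $\mathcal G$-measurable quantity. So by Lemma 2, for $h\ge1$,
$$\widehat{\mathbb P}^{(h)}(|\hat T|=n+1\mid\mathcal G)\le\Gamma(c_0h)^{-2}\quad\text{on }\{N'\ge c_0h\}.\tag{7}$$
The right part pays for the conditioning, and the left part can be studied as if there were none.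

**Lemma 3 (transfer).** For $0<\varepsilon<1\le A$, all large $n$ and every $\mathcal G$-measurable event $E$,
$$\mathbb P((T_n,V)\in E)\le\Gamma A\varepsilon^{-2}\sup_{\varepsilon\sqrt n\le h\le A\sqrt n}\widehat{\mathbb P}^{(h)}(E)+r_n(\varepsilon,A),$$
where $r_n$ does not depend on $E$ and $\lim_{\varepsilon\to0,A\to\infty}\limsup_nr_n(\varepsilon,A)=0$.

*Proof.* We split (5) according to the height $h$ of $V$.

**Step 1: typical heights.** By (4)–(7), the contribution of $|V|\in[\varepsilon\sqrt n,A\sqrt n]$ is at most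
$$\Gamma\sqrt n\sum_{\varepsilon\sqrt n\le h\le A\sqrt n}\big(\Gamma h^{-2}\widehat{\mathbb P}^{(h)}(E)+e^{-c_1h}\big)\le\Gamma A\varepsilon^{-2}\sup_h\widehat{\mathbb P}^{(h)}(E)+o(1),$$
since there are at most $2A\sqrt n$ terms, each $h^{-2}\le(\varepsilon^2n)^{-1}$, and $\sqrt n\sum_{h\ge\varepsilon\sqrt n}e^{-c_1h}\to0$.

**Step 2: large heights.** In the same way, $\mathbb P(|V|>A\sqrt n)\le\Gamma\sqrt n\sum_{h>A\sqrt n}(\Gamma h^{-2}+e^{-c_1h})\le\Gamma/A+o(1)$.

**Step 3: small heights.** Under $\widehat{\mathbb P}^{(h)}$, $|\hat T|$ is $h$ plus the total size of $J=1+\sum_{i\le h}(G_i+G_i')$ i.i.d. GW trees independent of $J$, and $\mathbb EJ=1+\sigma^2h$. Let $h<\varepsilon\sqrt n$ and $m=n+1-h$, so $m\ge n/2$ for large $n$. By Kemperman–Dwass and (3), $\widehat{\mathbb P}^{(h)}(|\hat T|=n+1)\le\Gamma\,\mathbb E[J]\,m^{-3/2}\le\Gamma(1+h)n^{-3/2}$. Hence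
$$\mathbb P(|V|<\varepsilon\sqrt n)\le\Gamma\sqrt n\sum_{h<\varepsilon\sqrt n}(1+h)n^{-3/2}\le\Gamma n^{-1}(1+\varepsilon\sqrt n)^2\le\Gamma(\varepsilon^2+n^{-1}).$$
Take $r_n$ to be the sum of the error bounds of the three steps. $\square$

Step 2 also shows that $|V|/\sqrt n$ is tight. The mirror image of $(T_n,V)$ has the same law as $(T_n,V)$, so statements about the left part of $(T_n,V)$ hold for the right part too.

## 5. The left profile as a branching process with immigration

Under $\widehat{\mathbb P}^{(h)}$ the left vertices at height $r+1$ are the children of the left vertices at height $r$ and, if $r<h$, the left siblings of $u_{r+1}$. So $Y$ can be built from independent families $(G_i)_{i\ge1}$ (i.i.d.) and $(\xi_{r,i})$ (i.i.d. copies of $\xi$), the same for all $h$: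
$$Y_0=0,\qquad Y_{r+1}=\sum_{i\le Y_r}\xi_{r,i}+G_{r+1}\mathbf 1_{\{r<h\}},\qquad\mathbb EY_r=\frac{\sigma^2}2(r\wedge h).\tag{8}$$

We need the modulus of continuity of $Y$ at scale $\sqrt n$. The natural attempt is a moment bound on increments. For $h\le s<r$ there is no immigration, the increments are orthogonal, and $\mathbb E(Y_r-Y_s)^2=\sigma^2\sum_{u=s}^{r-1}\mathbb EY_u=\frac{\sigma^4}2h(r-s)$. With $h$ of order $\sqrt n$ and $r-s=\delta\sqrt n$ this is of order $\delta n$. Chebyshev's inequality gives order $\delta/\delta'^2$ for the probability of a fluctuation $\delta'\sqrt n$ on one block of length $\delta\sqrt n$. There are of order $1/\delta$ blocks, and the union bound does not tend to $0$ with $\delta$. A fourth moment would give $\delta^2$ per block, which is enough. But if $\mathbb E\xi^4=\infty$ then $\mathbb E(Y_{s+1}-Y_s)^4=\infty$ as soon as $\mathbb P(Y_s\ge1)>0$.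

The way out is to truncate $\xi$ at $\theta\sqrt n$ with $\theta$ small. The process meets only $O(n)$ individuals, and $n\,\mathbb P(\xi>\theta\sqrt n)\to0$ because $\mathbb E\xi^2<\infty$, so truncation costs nothing. The fourth moment of the truncated martingale over a block is of order $(\delta^2+\delta\theta^2)n^2$, and the second term disappears on letting $\theta\to0$ before $\delta\to0$.

**Lemma 4.** Fix $A\ge1$ and $\delta'>0$. With suprema over $0\le h\le A\sqrt n$:

* (a) $\lim_{K\to\infty}\sup_n\sup_h\widehat{\mathbb P}^{(h)}(\max_rY_r>K\sqrt n)=0$;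
* (b) $\lim_{B\to\infty}\limsup_n\sup_h\widehat{\mathbb P}^{(h)}(Y_r>0\text{ for some }r\ge B\sqrt n)=0$;
* (c) $\lim_{\delta\to0}\limsup_n\sup_h\widehat{\mathbb P}^{(h)}\big(\sup_{|r-s|\le\delta\sqrt n}|Y_r-Y_s|>\delta'\sqrt n\big)=0$.

*Proof of (a).* $Y$ is a nonnegative submartingale with $\mathbb EY_r\le A\sigma^2\sqrt n/2$. By Doob's inequality the probability is at most $A\sigma^2/(2K)$.

*Proof of (b).* After time $h$, $Y$ is a critical GW process, for which $0$ is absorbing. By Kolmogorov's estimate (Athreya–Ney, *Branching Processes*, Thm I.9.1), a GW process started from one individual survives to generation $r\ge1$ with probability at most $\Gamma/r$. So for $B>A$ and $n$ large the probability is at most $\mathbb E[Y_h]\cdot\frac\Gamma{(B-A)\sqrt n}\le\frac{\Gamma A}{B-A}$.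

*Proof of (c).* Fix $B>A$, $K\ge1$, $\theta>0$ and $0<\delta<B/4$. Let $b=\lceil\delta\sqrt n\rceil$, with $n$ large enough that $b\le2\delta\sqrt n$ and $\theta\sqrt n\ge1$.

**Step 1: truncate.** The aim is to write $Y$ as a martingale with finite fourth moment plus small or monotone terms. Let $\xi^\le=\xi\mathbf 1_{\{\xi\le\theta\sqrt n\}}$ (and likewise $\xi^\le_{u,i}$), $m_n=\mathbb E\xi^\le\le1$, $Y_r^K=Y_r\wedge\lfloor K\sqrt n\rfloor$ and
$$M_r=\sum_{u<r}\zeta_{u+1},\qquad\zeta_{u+1}=\sum_{i\le Y_u^K}(\xi^\le_{u,i}-m_n).$$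
$M$ is a martingale for $\mathcal F_r=\sigma((G_i)_i,(\xi_{u,i})_{u<r,i})$. Consider three bad events: the event in (a) for $K$, the event in (b) for $B$, and the event that $\xi_{r,i}>\theta\sqrt n$ for some $r\le3B\sqrt n$, $i\le K\sqrt n$. The third has probability at most
$$(3B\sqrt n+1)K\sqrt n\,\mathbb P(\xi>\theta\sqrt n)\le(3B\sqrt n+1)K\sqrt n\;\frac{\mathbb E[\xi^2;\xi>\theta\sqrt n]}{\theta^2n}\to0.$$
Off the three events $Y_u=Y_u^K$, and the relevant $\xi_{u,i}$ equal $\xi_{u,i}^\le$. So summing $Y_{u+1}-Y_u=\zeta_{u+1}-(1-m_n)Y_u^K+G_{u+1}\mathbf 1_{\{u<h\}}$ gives, for $s<r\le3B\sqrt n$,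
$$Y_r-Y_s=M_r-M_s-(1-m_n)\sum_{u=s}^{r-1}Y_u^K+\sum_{s<u\le r\wedge h}G_u.\tag{9}$$

**Step 2: the drift and the immigration.** These should be small over a block. Since $1-m_n=\mathbb E[\xi;\xi>\theta\sqrt n]$, the middle term is at most $3BKn\,\mathbb E[\xi;\xi>\theta\sqrt n]\le3BK\theta^{-1}\sqrt n\,\mathbb E[\xi^2;\xi>\theta\sqrt n]=o(\sqrt n)$ in absolute value. By the strong law, $\max_{r\le A\sqrt n}|\sum_{u\le r}G_u-\frac{\sigma^2}2r|=o(\sqrt n)$ in probability, and this does not involve $h$. So the last sum in (9) is at most $\frac{\sigma^2}2b+o(\sqrt n)\le\sigma^2\delta\sqrt n+o(\sqrt n)$, uniformly over $r-s\le b$ and $h\le A\sqrt n$.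

**Step 3: the martingale.** We bound its oscillation over blocks of length $b$. The variables $\xi^\le-m_n$ are centered, bounded by $\theta\sqrt n$, with variance at most $v$ and fourth moment at most $\theta^2nv$. A sum of $j$ i.i.d. centered copies of $z$ has fourth moment $j\,\mathbb Ez^4+3j(j-1)(\mathbb Ez^2)^2$. Hence
$$\mathbb E[\zeta_{u+1}^2|\mathcal F_u]\le K\sqrt n\,v,\qquad\mathbb E[\zeta_{u+1}^4|\mathcal F_u]\le Kv\theta^2n^{3/2}+3K^2v^2n.$$
By the Burkholder–Rosenthal inequality (Hall–Heyde, *Martingale Limit Theory*, Thm 2.11), for each block $[jb,(j+1)b]$,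
$$\mathbb E\max_{jb\le r\le(j+1)b}|M_r-M_{jb}|^4\le\Gamma\big[(bK\sqrt n\,v)^2+b(Kv\theta^2n^{3/2}+3K^2v^2n)\big]\le\Gamma\big[\delta^2K^2v^2+\delta Kv\theta^2+\delta K^2v^2n^{-1/2}\big]n^2.$$
At most $2B/\delta+1\le3B/\delta$ blocks have $jb\le2B\sqrt n$, and all lie in $[0,3B\sqrt n]$ because $b\le2\delta\sqrt n\le B\sqrt n/2$. So for $\delta''>0$ the probability that $|M_r-M_{jb}|>\delta''\sqrt n$ for some $r$ in some such block is at most
$$\Gamma B\big[\delta K^2v^2+Kv\theta^2+o(1)\big]/\delta''^4.\tag{10}$$

**Step 4: assemble.** Let $|r-s|\le\delta\sqrt n$. If $r\wedge s\le B\sqrt n$, then $r\vee s\le2B\sqrt n$ and $r,s$ lie in the same or in adjacent blocks, since $\delta\sqrt n\le b$. If both exceed $B\sqrt n$, then $Y_r=Y_s=0$ off the event in (b). Hence $|Y_r-Y_s|\le3\max_j\max_{u\in\text{block }j}|Y_u-Y_{jb}|$. Take $\delta''=\delta'/12$ and $\sigma^2\delta\le\delta'/12$. Off the three bad events, off the event bounded in (10), and with probability tending to one for the $o(\sqrt n)$ terms, (9) gives $|Y_r-Y_s|\le3(\frac{\delta'}{12}+\frac{\delta'}{12}+o(1))\sqrt n\le\delta'\sqrt n$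 for large $n$. Let $n\to\infty$, then $\theta\to0$, then $\delta\to0$: the limsup of the probability in (c) is at most the errors from (a) and (b). Finally let $K,B\to\infty$. $\square$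

## 6. Level counts up to a uniform vertex

Let $V=v_k$ with $k=k(V)$ uniform on $\{0,\dots,n\}$, so that $h=|V|$ and $u_h=V$. In lexicographic order the vertices of index at most $k$ are the left vertices, the ancestors of $V$, and $V$. Hence for $r\in\mathbb Z$
$$L(H;k(V),r)=Y_r+\mathbf 1_{\{0\le r\le|V|\}},\qquad L(H;n,r)=Y_r+Y_r'+\mathcal D_r+\mathbf 1_{\{0\le r<|V|\}}.\tag{11}$$
Moreover $S_k+1$ is the number of pending vertices when $v_0,\dots,v_{k-1}$ have been explored. These are $v_k$ and the right siblings of $v_k$ and of its ancestors. So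
$$S_{k(V)}=\sum_{i\le|V|}G_i'=N'.\tag{12}$$

**Proposition 5.** Let $V$ be a uniform vertex of $T_n$.

* (a) $n^{-1/2}\big||V|-\frac2{\sigma^2}S_{k(V)}\big|\to0$ in probability.
* (b) $|\mathcal D|/\sqrt n\to0$ in probability, and $\lim_{B\to\infty}\limsup_n\mathbb P(\max H>B\sqrt n)=0$.
* (c) $(\ell_n(k(V)/n,\cdot))_n$ and $(\ell_n(1,\cdot))_n$ are tight in $C_0(\mathbb R)$.

*Proof.* All events used are in $\mathcal G$ or are mirror images of such events.

**Step 1: part (a), height against Łukasiewicz path.** By the weak law, $\sup_{\varepsilon\sqrt n\le h\le A\sqrt n}\widehat{\mathbb P}^{(h)}(|N'-\frac{\sigma^2}2h|>\delta\sqrt n)\to0$ for every $\delta>0$. Apply Lemma 3, let $\varepsilon\to0$ and $A\to\infty$, and use (12).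

**Step 2: part (b), no large pieces and no large heights.** Under $\widehat{\mathbb P}^{(h)}$, $\mathcal D$ is an a.s. finite GW tree whose law does not depend on $n$ or $h$. So $\widehat{\mathbb P}^{(h)}(|\mathcal D|>\delta\sqrt n)\to0$ uniformly in $h$, and Lemma 3 gives the first claim. The height of $T_n$ is at most the maximum of $|V|+|\mathcal D|$ and of the heights of left and right vertices. The ratio $|V|/\sqrt n$ is tight. By Lemmas 3 and 4(b) (let $n\to\infty$, $B\to\infty$, then $\varepsilon\to0$, $A\to\infty$), left vertices above height $B\sqrt n$ are unlikely, and by mirror symmetry so are right vertices.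

**Step 3: part (c), tightness.** By Lemmas 3 and 4(c), for all $\delta'>0$,
$$\lim_{\delta\to0}\limsup_n\mathbb P\Big(\sup_{|r-s|\le\delta\sqrt n}|Y_r-Y_s|>\delta'\sqrt n\Big)=0\quad\text{for }(T_n,V);$$
let $n\to\infty$, $\delta\to0$, then $\varepsilon\to0$, $A\to\infty$. By mirror symmetry the same holds for $Y'$. By (11), where the indicators change increments by at most $1$ and $\mathcal D_r\le|\mathcal D|=o(\sqrt n)$ in probability, the same modulus statement holds for $r\mapsto L(H;k(V),r)$ and $r\mapsto L(H;n,r)$, hence for their linear interpolations. By (b), for $B$ large, with probability close to one the functions in (c) vanish outside $[-1,B+1]$. In particular they vanish at $-1$, so the modulus bound also gives a uniform bound. Arzelà–Ascoli gives tightness. $\square$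

Part (a) compares height and Łukasiewicz path at a uniform index only. That will be enough, since errors will be averaged over all indices.

## 7. The Łukasiewicz path

**Proposition 8.** $S^n\to\sigma\mathbf e$ in law in $D[0,1]$.

This is classical. Here is a proof that covers any span.

*Proof.* Let $N=n+1$ with $d\mid n$, let $X_1,\dots,X_N$ be i.i.d. copies of $X$ conditioned on $S_N=-1$, and let $b^n(t)=N^{-1/2}S_{\lfloor Nt\rfloor}$ be their rescaled partial sums. Since $N/n\to1$, normalizing by $N^{-1/2}$ or $n^{-1/2}$ makes no difference.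

**Step 1: the bridge away from its end.** We compare with the free walk. Fix $t_0<1$, $k=\lfloor Nt_0\rfloor$, $q_m(x)=\mathbb P(S_m=x)$. For bounded continuous $F$ on $D[0,t_0]$,
$$\mathbb EF(b^n|_{[0,t_0]})=\mathbb E\Big[F\big((N^{-1/2}S_{\lfloor Nt\rfloor})_{t\le t_0}\big)\frac{q_{N-k}(-1-S_k)}{q_N(-1)}\Big],$$
with $S$ unconditioned on the right. Since $d\mid N-1$, $-1-S_k\in-(N-k)+d\mathbb Z$. So the LLT applies to the numerator and the denominator, and the ratio equals
$$\sqrt{\tfrac N{N-k}}\,\exp\Big(-\frac{(1+S_k)^2}{2\sigma^2(N-k)}\Big)+o(1)=(1-t_0)^{-1/2}\exp\Big(-\frac{S_k^2}{2\sigma^2N(1-t_0)}\Big)+o(1)$$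
uniformly, because $x\mapsto e^{-x^2/2}$ changes by $o(1)$ uniformly in $x$ when $x$ is multiplied by $1+o(1)$ and shifted by $o(1)$. By Donsker's theorem the limit is $\mathbb E[F(\sigma W|_{[0,t_0]})(1-t_0)^{-1/2}e^{-W_{t_0}^2/(2(1-t_0))}]=\mathbb EF(\sigma b|_{[0,t_0]})$, where $W$ is Brownian motion and $b$ the standard Brownian bridge.

**Step 2: the bridge up to its end.** We must exclude fluctuations near $t=1$. By exchangeability, $(S_N-S_{N-j})_j$ has the law of $(S_j)_j$. So by Step 1, $\lim_{\kappa\to0}\limsup_n\mathbb P(\sup_{t\ge1-\kappa}|b^n(t)-b^n(1)|>\varepsilon)=0$. The paths stopped at $1-\kappa$ converge in law to $\sigma b$ stopped at $1-\kappa$ by Step 1, and stopping moves $b^n$ by at most $2\sup_{t\ge1-\kappa}|b^n(t)-b^n(1)|$. Hence $b^n\to\sigma b$ in law in $D[0,1]$, by Thm 3.2 of Billingsley, *Convergence of Probability Measures* (2nd ed.).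

**Step 3: from the bridge to the excursion.** By Section 1.2, $(S_k)_{k\le N}$ in $T_n$ has the law of the path whose increments are $X_1,\dots,X_N$ shifted to start after the first minimum time $\rho$. By the Skorokhod representation let $b^n\to\sigma b$ uniformly a.s.; the convergence is uniform since the limit is continuous. Now $b$ a.s. has a unique minimum location $\mu\in(0,1)$, and any limit point of $\rho/N$ is a minimum location of $b$, so $\rho/N\to\mu$. Since $b_0=b_1$ and $b$ is continuous, the shifted path converges uniformly to $\sigma(b_{(\mu+t)\bmod1}-b_\mu)$; the correction $S_N=-1$ is negligible. This limit has the law of $\sigma\mathbf e$ by Vervaat's theorem (Ann. Probab. 7, 1979). $\square$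

## 8. From uniform indices to all indices

Let $U_1,U_2,\dots$ be i.i.d. uniform on $[0,1]$, independent of $T_n$, and $k_i=\lfloor(n+1)U_i\rfloor$. Then $v_{k_i}$ is a uniform vertex and $|k_i/n-U_i|\le1/n$.

**Step 1: identification at uniform times.** We show that
$$\big(S^n,(U_i)_i,(\ell_n(k_i/n,\cdot))_i,\ell_n(1,\cdot)\big)\to\big(\sigma\mathbf e,(U_i)_i,(\eta(U_i,\cdot))_i,\eta(1,\cdot)\big)\quad\text{in law},\tag{13}$$
with $(U_i)$ independent of $\mathbf e$. The left side is tight by Propositions 5(c) and 8. Let $(\sigma\mathbf e,(U_i),(\lambda_i),\lambda_*)$ be a subsequential limit; in it $(U_i)$ is independent of $\mathbf e$. Let $g$ be continuous with compact support.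

First, $\ell_n(k/n,y)=n^{-1/2}\sum_hL(H;k,h)(1-|y\sqrt n-h|)^+$ for integers $k$. Since each kernel has integral $n^{-1/2}$ and lives on $|y-h/\sqrt n|\le n^{-1/2}$,
$$\Big|\int g(y)\ell_n(k/n,y)\,dy-\frac1n\sum_{i\le k}g(H_i/\sqrt n)\Big|\le\frac{n+1}n\,\omega_g(n^{-1/2}).$$
Second, an average over all indices is an expectation over a uniform vertex. So by Proposition 5(a) and since $g$ is bounded and uniformly continuous,
$$\mathbb E\max_{k\le n}\Big|\frac1n\sum_{i\le k}\Big[g\Big(\frac{H_i}{\sqrt n}\Big)-g\Big(\frac{2S_i}{\sigma^2\sqrt n}\Big)\Big]\Big|\le\frac{n+1}n\,\mathbb E\Big|g\Big(\frac{|V|}{\sqrt n}\Big)-g\Big(\frac{2S_{k(V)}}{\sigma^2\sqrt n}\Big)\Big|\to0.$$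
Third, $S^n(s)=n^{-1/2}S_i$ for $s\in[\frac i{n+1},\frac{i+1}{n+1})$, so
$$\frac1n\sum_{i\le k_j}g\Big(\frac{2S_i}{\sigma^2\sqrt n}\Big)=\int_0^{U_j}g\Big(\frac2{\sigma^2}S^n(s)\Big)ds+O(\|g\|_\infty/n).$$
The map $(x,u)\mapsto\int_0^ug(\frac2{\sigma^2}x(s))ds$ is continuous on $D[0,1]\times[0,1]$, because Skorokhod convergence implies convergence at almost every $s$, and dominated convergence applies.

Therefore the continuous functional $\int g\lambda_j-\int_0^{U_j}g(2\mathbf e(s)/\sigma)\,ds$ of the limit is $0$ a.s., that is, $\int g\lambda_j=\int g(y)\eta(U_j,y)dy$. Take $g$ in the countable family of tent functions with rational parameters. As in Section 1.3, continuity of $\lambda_j$ and $\eta(U_j,\cdot)$ gives $\lambda_j=\eta(U_j,\cdot)$. With $k=n$ and $U=1$ the same argument gives $\lambda_*=\eta(1,\cdot)$. The limit is unique, which proves (13).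

**Step 2: fill in by monotonicity.** We pass from a dense set of times to all times without any modulus in $t$. Fix $m$. Let $U_{(1)}<\dots<U_{(m)}$ be $U_1,\dots,U_m$ in order, $k_{(j)}$ the corresponding indices, $U_{(0)}=k_{(0)}=0$, $U_{(m+1)}=1$, $k_{(m+1)}=n$. Let $\ell_n^m(\cdot,y)$ be the linear interpolation in $t$ of the values $\ell_n(k_{(j)}/n,y)$ at the nodes $k_{(j)}/n$, $0\le j\le m+1$. The nodes are distinct with probability tending to one; otherwise put $\ell_n^m=0$. Define $\eta^m$ similarly from $\eta(U_{(j)},\cdot)$ and the nodes $U_{(j)}$. Since $\|\ell_n(0,\cdot)\|_\infty=n^{-1/2}\to0$ and $\eta(0,\cdot)=0$, (13) and continuous mapping give $(S^n,\ell_n^m)\to(\sigma\mathbf e,\eta^m)$ in law in $D[0,1]\times C_0([0,1]\times\mathbb R)$.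

Between two consecutive nodes, $\ell_n$ and $\ell_n^m$ both lie between the values of $\ell_n$ at these nodes, because $\ell_n$ is nondecreasing in $t$. So, off an event of probability tending to $0$,
$$\|\ell_n-\ell_n^m\|_\infty\le\Delta_n^m:=\max_{0\le j\le m}\sup_y\Big[\ell_n\Big(\frac{k_{(j+1)}}n,y\Big)-\ell_n\Big(\frac{k_{(j)}}n,y\Big)\Big],\tag{14}$$
and by (13)
$$\Delta_n^m\to\Delta^m:=\max_{0\le j\le m}\sup_y\big[\eta(U_{(j+1)},y)-\eta(U_{(j)},y)\big]\quad\text{in law as }n\to\infty.\tag{15}$$
Since $\eta$ is continuous with compact support and the $U_i$ are a.s. dense, $\Delta^m\to0$ a.s. as $m\to\infty$. Since $\eta$ is nondecreasing in $t$, also $\|\eta^m-\eta\|_\infty\le\Delta^m\to0$. Hence for every $\epsilon>0$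
$$\lim_m\limsup_n\mathbb P(\|\ell_n-\ell_n^m\|_\infty\ge\epsilon)\le\lim_m\mathbb P(\Delta^m\ge\epsilon)=0.$$
By Billingsley's Thm 3.2 again,
$$(S^n,\ell_n)\to(\sigma\mathbf e,\eta)\quad\text{in law in }D[0,1]\times C_0([0,1]\times\mathbb R).\tag{16}$$

## 9. The contour walk sees each level twice

**Step 1: an identity at integer points.** We express contour counts through height counts. Let $\kappa(s)$ be the number of up-steps of the contour walk up to time $s$. Ups minus downs equals $C(s)$, so $\kappa(s)=\frac{s+C(s)}2\le n$, and the vertices discovered by time $s$ are $v_0,\dots,v_{\kappa(s)}$. A visit to level $h\ge0$ at a time at most $s$ is of one of two kinds.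

* It is the first visit to a vertex at height $h$ (at time $0$ or after an up-step). There are $L(H;\kappa(s),h)$ of these.
* It follows a down-step from $h+1$ to $h$. The number of these is the number of up-steps from $h$ to $h+1$, which is $L(H;\kappa(s),h+1)$, minus $\mathbf 1_{\{C(s)\ge h+1\}}$.

Hence for $0\le s\le2n$ and $h\ge0$, $L(C;s,h)=L(H;\kappa(s),h)+L(H;\kappa(s),h+1)-\mathbf 1_{\{C(s)\ge h+1\}}$. For $h=-1$, $L(C;s,-1)=0$, $L(H;\kappa(s),-1)=0$ and $L(H;\kappa(s),0)=1$. For $h\le-2$ all three counts vanish. So for all $h\in\mathbb Z$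
$$|L(C;s,h)-L(H;\kappa(s),h)-L(H;\kappa(s),h+1)|\le1.\tag{17}$$

**Step 2: compare $\ell_n^C$ with $2\ell_n$.** The value $\ell_n^C(t,y)$ is a convex combination of values $n^{-1/2}L(C;s,h)$ at corners with $|s-2nt|\le1$, $|h-y\sqrt n|\le1$. On $\{\max H\le B\sqrt n\}$ we have $|\kappa(s)-nt|\le\frac12C(s)+\frac12\le\frac{B\sqrt n+1}2$. By (17), on this event
$$\|\ell_n^C-2\ell_n\|_\infty\le2\sup\Big\{|\ell_n(t,y)-\ell_n(t',y')|:\ |t-t'|\le\frac{B+1}{\sqrt n},\ |y-y'|\le\frac2{\sqrt n}\Big\}+\frac1{\sqrt n}.$$
By (16), $(\ell_n)$ is tight in $C_0([0,1]\times\mathbb R)$, whose compact subsets are uniformly equicontinuous, so the right side tends to $0$ in probability. With Proposition 5(b), $\|\ell_n^C-2\ell_n\|_\infty\to0$ in probability. Together with (16) this proves Theorem A. Uniform convergence implies convergence in $C([0,1]\times\mathbb R)$, so both convergences asked for hold. $\blacksquare$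

## 10. Weighted level counts

We now prove Theorem B. As a check on the constant $\mathbb Ef(\xi)$, take $f(j)=j$: then $L^f(n,h)$, for $h\ge0$, is the number of vertices at height $h+1$, in agreement with $\mathbb E\xi=1$.

### 10.1. Condition 1 implies condition 2

Condition 1 implies $\mathbb E|f(\xi)|<\infty$ and is inherited by the positive and negative parts of $f$. By the triangle inequality we may assume $f\ge0$. Let $\mu=\mathbb Ef(\xi)$ and $f^\le=f\mathbf 1_{\{f\le\sqrt n\}}$.

**Step 1: moments of the truncation.** We collect what condition 1 gives: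

* $n\mathbb P(f(\xi)>\sqrt n)\to0$;
* $\mathbb E[f(\xi);f(\xi)>\sqrt n]=\sqrt n\,\mathbb P(f(\xi)>\sqrt n)+\int_{\sqrt n}^\infty\mathbb P(f(\xi)>u)\,du=o(n^{-1/2})$;
* $\mathbb E[f^\le(\xi)^4]\le\int_0^{\sqrt n}4u^3\,\mathbb P(f(\xi)>u)\,du=o(n)$;
* $\mathbb E[f^\le(\xi)^2]\le\int_0^{\sqrt n}2u\,\mathbb P(f(\xi)>u)\,du=O(\log n)$.

**Step 2: left vertices.** Let $Q_r=\sum_{i\le Y_r}(f(\xi_{r,i})-\mu)$, the centered weight of the left vertices at height $r$. We show that for all $A,\delta>0$
$$\sup_{h\le A\sqrt n}\widehat{\mathbb P}^{(h)}\big(\max_r|Q_r|>\delta\sqrt n\big)\to0.$$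
By Lemma 4(a),(b), up to probability that is arbitrarily small as $n\to\infty$ and then $K,B\to\infty$, $Y_r\le K\sqrt n$ for all $r$ and $Y_r=0$ for $r\ge B\sqrt n$. Also $f(\xi_{r,i})\le\sqrt n$ for all $r\le B\sqrt n$, $i\le K\sqrt n$, except with probability at most $(B\sqrt n+1)K\sqrt n\,\mathbb P(f(\xi)>\sqrt n)\to0$. On these events $Q_r=0$ for $r\ge B\sqrt n$, and for $r\le B\sqrt n$
$$Q_r=\sum_{i\le Y_r\wedge\lfloor K\sqrt n\rfloor}\big(f^\le(\xi_{r,i})-\mathbb Ef^\le(\xi)\big)-Y_r\,\mathbb E[f(\xi);f(\xi)>\sqrt n],$$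
where the last term is at most $K\sqrt n\cdot o(n^{-1/2})=o(1)$. Since $Y_r$ is independent of $(\xi_{r,i})_i$, the first sum has fourth moment at most $K\sqrt n\cdot o(n)+3K^2n\cdot O(\log^2n)=o(n^{3/2})$. A union bound over $O(\sqrt n)$ values of $r$ gives probability $O(\sqrt n)\,o(n^{3/2})/(\delta^4n^2)\to0$.

**Step 3: the spine and $\mathcal D$.** Each level contains at most one spine vertex, so we need only the largest spine weight. For $h\le A\sqrt n$, by the Cauchy–Schwarz inequality,
$$\widehat{\mathbb P}^{(h)}\big(\max_{i<h}f(c(u_i))>\delta\sqrt n\big)\le A\sqrt n\,\mathbb E[\xi;f(\xi)>\delta\sqrt n]\le A\sqrt v\,\sqrt{n\,\mathbb P(f(\xi)>\delta\sqrt n)}\to0.$$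
The sum $\sum_{w\in\mathcal D}f(c(w))$ is an a.s. finite variable whose law under $\widehat{\mathbb P}^{(h)}$ does not depend on $n$ or $h$. So it exceeds $\delta\sqrt n$ with probability tending to $0$, uniformly in $h$.

**Step 4: transfer to $T_n$.** All these events are in $\mathcal G$; recall $c(u_i)=1+G_{i+1}+G_{i+1}'$ for $i<h$. Following (11), with $Q'$ the analogue of $Q$ for right vertices, $L^f(k(V),r)-\mu L(H;k(V),r)$ is $Q_r$ plus $f(c(u_r))-\mu$ if $0\le r\le|V|$, where for $r=|V|$ the weight is part of the sum over $\mathcal D$. The difference $L^f(n,r)-\mu L(H;n,r)$ is $Q_r+Q_r'$, plus a spine term for $0\le r<|V|$, plus a term of absolute value at most $\sum_{w\in\mathcal D}f(c(w))+\mu|\mathcal D|$. By Lemma 3, mirror symmetry and $|\mathcal D|=o(\sqrt n)$,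
$$n^{-1/2}\sup_r|L^f(k(V),r)-\mu L(H;k(V),r)|\to0,\qquad n^{-1/2}\sup_r|L^f(n,r)-\mu L(H;n,r)|\to0\tag{18}$$
in probability.

**Step 5: all $k$.** Both $L^f$ and $L$ are nondecreasing in $k$, which lets us interpolate as in Section 8. With the indices $k_{(j)}$ of that section, for $k_{(j)}\le k\le k_{(j+1)}$,
$$L^f(k_{(j)},r)-\mu L(H;k_{(j+1)},r)\le L^f(k,r)-\mu L(H;k,r)\le L^f(k_{(j+1)},r)-\mu L(H;k_{(j)},r),$$
where for $j=0$ we replace $L^f(k_{(0)},r)$ by $0$ in the lower bound. The two sides differ from the quantities in (18) at $k_{(j)}$ and $k_{(j+1)}$ by $\mu[L(H;k_{(j+1)},r)-L(H;k_{(j)},r)]\le\mu\sqrt n\,\Delta_n^m$. For $j=0$ the lower bound is $-\mu L(H;k_{(1)},r)\ge-\mu(\sqrt n\,\Delta_n^m+1)$. So by (18), applied to $k_{(1)},\dots,k_{(m+1)}$, for fixed $m$,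
$$n^{-1/2}\sup_{k,r}|L^f(k,r)-\mu L(H;k,r)|\le\mu(\Delta_n^m+n^{-1/2})+o_{\mathbb P}(1).$$
Let $n\to\infty$, then $m\to\infty$, using (15) and $\Delta^m\to0$ a.s. This is condition 2.

### 10.2. Condition 2 implies 3, and 3 implies 4

Interpolation preserves uniform bounds, so condition 2 gives $\|\ell_n^f-\mathbb Ef(\xi)\,\ell_n\|_\infty\to0$ in probability, and condition 3 follows from Theorem A. Condition 3 implies condition 4 by Prokhorov's theorem.

### 10.3. Condition 4 implies condition 1

Suppose condition 1 fails: there are $c_2>0$ and $x_j\to\infty$ with $q_j:=\mathbb P(|f(\xi)|>x_j)\ge c_2x_j^{-2}$.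

**Step 1: some vertex has a weight of order $\sqrt n$.** Let $M>0$, $n_j=d\lceil Mx_j^2/d\rceil$ and $N=n_j+1$. By (4), $n_j$ is admissible for large $j$. By Section 1.2 the multiset of the $c(w)$, $w\in T_{n_j}$, is distributed as that of $\xi_1,\dots,\xi_N$ i.i.d. conditioned on $\sum(\xi_i-1)=-1$. Hence
$$\mathbb P\big(|f(c(w))|\le x_j\ \forall w\in T_{n_j}\big)=\frac{(1-q_j)^N\,\mathbb P(S_N'=-1)}{\mathbb P(S_N=-1)},$$
where $S'$ has i.i.d. steps distributed as $\xi-1$ given $|f(\xi)|\le x_j$. There is $k\ge2$ with $p_k>0$; fix one. For large $j$, $|f(0)|,|f(k)|\le x_j$, so the step law of $S'$ has atoms at least $p_0$ and at least $p_k$ at two distinct points, and its largest atom is at most $1-p_0\wedge p_k$. By the Kolmogorov–Rogozin inequality, $\mathbb P(S_N'=-1)\le\Gamma(N(p_0\wedge p_k))^{-1/2}$. With (4), the displayed probability is at most $\Gamma'e^{-q_jN}\le\Gamma'e^{-c_2M}$, with $\Gamma'$ independent of $M$ and $j$. Choose $M$ so that this is at most $\frac14$. For large $j$, $n_j\le2Mx_j^2$. So with probability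 at least $\frac34$ some $v_i\in T_{n_j}$ has $|f(c(v_i))|>x_j\ge\sqrt{n_j/(2M)}$.

**Step 2: this contradicts equicontinuity.** By Proposition 5(b) there is a fixed $B$ such that, for large $j$, with probability at least $\frac12$ such a $v_i$ exists and also $H_i\le B\sqrt{n_j}$. Write $n=n_j$.

* If $i\ge1$, then $|\ell_n^f(\frac in,\frac{H_i}{\sqrt n})-\ell_n^f(\frac{i-1}n,\frac{H_i}{\sqrt n})|=n^{-1/2}|f(c(v_i))|\ge(2M)^{-1/2}$.
* If $i=0$, then $|\ell_n^f(0,0)-\ell_n^f(0,-n^{-1/2})|=n^{-1/2}|f(c(v_0))|\ge(2M)^{-1/2}$.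

So the modulus of continuity of $\ell_n^f$ on $[0,1]\times[-1,B]$ at scale $n^{-1/2}$ is at least $(2M)^{-1/2}$ with probability at least $\frac12$ along $n=n_j\to\infty$. This contradicts tightness in $C([0,1]\times\mathbb R)$, and Theorem B is proved. $\blacksquare$
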